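# A localization game that takes exponentially many rounds

## 1. Stars, where every probe cleans one leaf

The localization game is played on a connected graph $G$ by $k$ cops and one invisible robber. The robber first chooses a vertex. In each round the cops move to any $k$ vertices $c_1,\dots,c_k$, not necessarily near their previous ones, and *probe*: they are told the distance vector $(d(c_1,r),\dots,d(c_k,r))$, where $r$ is the robber's current position. Then the robber stays or moves to a neighbor. The robber sees the cops and is omniscient: he knows their strategy in advance. The cops win if after finitely many rounds they can determine his position.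

**Definition (localization number, capture time).** The localization number $\zeta(G)$ is the least $k$ for which $k$ cops have a winning strategy on $G$. For $k\ge\zeta(G)$, $\mathrm{lcapt}_k(G)$ is the number of rounds (that is, probes) that $k$ cops need to determine the robber's position, when the cops minimize and the robber maximizes this number. The localization capture time is $\mathrm{lcapt}(G)=\mathrm{lcapt}_{\zeta(G)}(G)$.

For example, on a path one cop probing an end vertex sees the position at once, so $\zeta=1$ and $\mathrm{lcapt}=1$.

**Candidate sets.** Write $N[x]$ for the closed neighborhood of $x$ and $N[X]=\bigcup_{x\in X}N[x]$. Let $S_t$ be the set of robber positions just before the $t$-th probe that are consistent with all previous answers; thus $S_1=V$. A probe partitions $S_t$ into *answer classes*: two vertices lie in the same class if they give the same distance vector. If the answer corresponds to the class $B_t$, then $B_t$ is exactly the set of possible positions at that moment. The cops know the position if and only if $|B_t|=1$. Otherwise the robber moves and $S_{t+1}=N[B_t]$. We call a vertex *clean* at some moment if it is not in the current candidate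 set. (If $|V|\ge2$ and $G$ is connected, then $|N[B_t]|\ge 2$, so the cops never learn the position between two probes.)

Now take the star $K_{1,\ell}$ with $\ell\ge2$, center $z$ and leaves $x_1,\dots,x_\ell$, and one cop.

*Upper bound.* The cop probes $x_t$ in round $t$. Inductively, if the robber has not been located before round $t$, then $S_t=\{z\}\cup\{x_t,\dots,x_\ell\}$. The answer $0$ gives $x_t$, the answer $1$ gives $z$, and the answer $2$ gives the class $B_t=\{x_{t+1},\dots,x_\ell\}$, so $S_{t+1}=N[B_t]=\{z\}\cup B_t$ if $|B_t|\ge 2$. In round $\ell-1$ all classes are singletons.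

*Lower bound.* Suppose $S_t$ contains at least $\ell-t+1$ leaves. Wherever the cop probes, all leaves other than the probed vertex have equal distance to it. So some class contains at least $\ell-t$ leaves, which is at least $2$ when $t\le\ell-2$, and those leaves remain in $S_{t+1}$. Hence the robber survives the first $\ell-2$ rounds.

So $\zeta(K_{1,\ell})=1$ and $\mathrm{lcapt}(K_{1,\ell})=\ell-1=|V|-2$. The upper bound is linear for a simple reason.

**Observation (shrinking candidate sets).** Let $G$ be connected with $n\ge2$ vertices. Suppose $\zeta(G)$ cops have a strategy with $S_{t+1}\subsetneq S_t$ whenever the robber is not located by probe $t$. Then $\mathrm{lcapt}(G)\le n-1$.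

*Proof.* If the robber is not located in rounds $1,\dots,t$, then $|S_{t+1}|\le n-t$. Also $|S_{t+1}|\ge|B_t|\ge2$. So $t\le n-2$, and the robber is located by round $n-1$. $\square$

**Definition (well-localizable).** A family of graphs is well-localizable if there is a constant $D$ such that $\mathrm{lcapt}(G)\le D\,|V(G)|$ for every $G$ in the family.

Stars form a well-localizable family, with $D=1$. The Localization Capture Time Conjecture (LCTC), from Vesna Iršič Chenoweth and Matija Skrt, "Localization game capture time of trees and outerplanar graphs", arXiv:2508.10443 (2025), says that the family of all connected graphs is well-localizable; the task is to prove or disprove it.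

What changes for a general graph? In the star, no cleaned leaf ever becomes a candidate again: to reach it the robber must pass through $z$, and any probe of a leaf sees him there. In general $N[B_t]$ may contain vertices that had been cleaned earlier, and the counting of the Observation collapses. We first see what can still be said.

## 2. Candidate sets that need not repeat: the bound $2^n-1$

We need to know that the robber may be treated as choosing the answers.

**Lemma 1 (the robber chooses the answers).** Fix a cop strategy. Choose successively $B_1\subseteq S_1=V$, $B_2\subseteq S_2=N[B_1]$, and so on, where $B_t$ is an answer class of $S_t$ for the probe that the strategy prescribes after $B_1,\dots,B_{t-1}$, and $|B_t|\ge2$. If this can be done for all $t\le T$, some robber trajectory is not located in the first $T$ rounds. If it can be done for all $t\ge1$, some robber trajectory is never located.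

*Proof.* Every vertex of $B_t$ with $t\geq 2$ lies in $N[B_{t-1}]$, so it is in $N[w]$ for some $w\in B_{t-1}$. For the first statement, start from any $w_T\in B_T$ and go backward to get $w_t\in B_t$ for all $t\le T$ with $w_{t+1}\in N[w_t]$. This is a legal trajectory, and by definition of the classes it produces the answers corresponding to $B_1,\dots,B_T$. The set of positions consistent with the answers through round $t$ is $B_t$, of size at least 2, so the robber is not located. For the second statement, consider all finite sequences $(w_1,\dots,w_t)$ with $w_s\in B_s$ and $w_{s+1}\in N[w_s]$. Ordered by extension they form a tree that is infinite (by the first part) and finitely branching. König's lemma (an infinite, finitely branching tree has an infinite branch) gives an infinite trajectory with $w_t\in B_t$ for all $t$. $\square$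

Enlarging $S_t$ only helps the robber: if $S\subseteq S'$, each class of $S$ lies in a class of $S'$ for the same probe. So for lower bounds it is enough to keep track of subsets of $S_t$.

**Proposition 1.** If $G$ is connected with $n\ge2$ vertices, then $\mathrm{lcapt}(G)\le2^n-1$.

*Proof.* The plan is to show that optimal play runs through candidate sets of every "remaining time", so that there are at least $\mathrm{lcapt}(G)$ different sets.

**Step 1: a remaining time for each set.** Let $k=\zeta(G)$. For nonempty $S\subseteq V$ let $\tau(S)$ be the least $s\ge1$ such that $k$ cops, knowing only that the robber is in $S$ just before a probe, can guarantee to locate him by the $s$-th probe. We check that this is finite. Fix a winning strategy of the $k$ cops from $V$. The sequences $(B_1,\dots,B_t)$ of classes of size at least $2$ that can occur against it form a tree with finite branching, since a probe has finitely many answers. If the tree were infinite, König's lemma would give an infinite branch, and by Lemma 1 some robber trajectory would never be located, a contradiction. So the strategy has bounded length, and $\tau(V)=\mathrm{lcapt}(G)<\infty$. Also $\tau(S)\le\tau(V)$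 for every $S$: use the strategy for $V$; the candidate sets and classes starting from $S$ are contained in those starting from $V$.

**Step 2: remaining times drop by one.** Let $\tau(S)=s\ge2$. After a first probe, a class $B$ with $|B|=1$ ends the game, and a class $B$ with $|B|\ge2$ leaves the cops knowing precisely that the robber is in $N[B]$ before the next probe. Therefore
$$s=1+\min_{\text{probes}}\ \max_{B}\ \tau(N[B]),\tag{1}$$
where $B$ runs over the answer classes in $S$ with $|B|\ge2$. For every probe there is at least one such class, since a probe with only singleton classes would give $\tau(S)=1$. By (1) some nonempty set $N[B]$ satisfies $\tau(N[B])=s-1$.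

**Step 3: counting.** Starting from $V$ and applying Step 2 repeatedly, each of the values $\tau(V),\tau(V)-1,\dots,1$ is attained by a nonempty subset of $V$. Sets with different values are different, and there are $2^n-1$ nonempty subsets. $\square$

Between the linear bound of the Observation and the bound $2^n-1$ lies the whole question. To beat every linear bound we want a graph whose candidate set is forced to behave like a binary counter. This is possible.

**Theorem 1.** Let $m\ge3$ and $2^r-r-1\ge4m$. There is a connected graph $G=G_{m,r}$ of diameter $2$ with $|V(G)|=11m+2r$, $\zeta(G)=2m+r$ and $\mathrm{lcapt}(G)=2^{m-1}$.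

We may take $r=\lceil\log_2m\rceil+4$: then $2^r\ge16m$, while $r+1\le \log_2 m+6\le 12m$. So $|V(G)|=11m+O(\log m)$ and $\mathrm{lcapt}(G)/|V(G)|\to\infty$. Hence **the family of all connected graphs is not well-localizable, and the LCTC is false**, even for graphs of diameter 2.

**Theorem 2.** Let $f(n)$ be the maximum of $\mathrm{lcapt}(G)$ over connected $n$-vertex graphs. For all $n\ge100$,
$$2^{\frac{n-2\lceil\log_2n\rceil}{11}-3}\ \le\ f(n)\ \le\ 2^n-1 .$$

So $f(n)=2^{\Theta(n)}$, and no polynomial bound in $|V(G)|$ holds. The upper bound in Theorem 2 is Proposition 1.

## 3. A binary counter made of triples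

We start with the part of the graph that does the counting and pretend for the moment that the cops are obliged to play in a certain way. Let
$$Q=\{a_i,b_i,b_i' : i\in[m]\},\qquad [m]=\{1,\dots,m\},$$
with the following edges inside $Q$: both $b_i$ and $b_i'$ are adjacent to $a_j$ for all $j\le i$, and both are adjacent to $b_l$ and $b_l'$ for all $l\ne i$. There are no other edges in $Q$; in particular $b_i\not\sim b_i'$, and the $a_i$ are pairwise non-adjacent.

**The sparing game.** A state is a set $X\subseteq Q$ of candidates, at first $X=Q$. In each round the cops *spare* one vertex $u_i$ of each triple $\{a_i,b_i,b_i'\}$ and watch the other two. A robber on a watched vertex is located. A robber on a spared vertex gives always the same answer, so he is in $W=X\cap\{u_1,\dots,u_m\}$. If $|W|\le1$ the cops win; otherwise the next state is $N[W]\cap Q$.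

**Why triples.** One would first try couples $\{a_i,b_i\}$, with the same adjacencies but without the $b_i'$, and $m\ge 2$. Then nothing can ever be cleaned. Indeed, if $X$ is everything, then $W=\{u_1,\dots,u_m\}$ with $u_l\in\{a_l,b_l\}$. Since $a_l\sim b_l$, both vertices of couple $l$ are in $N[u_l]$. So the next state is everything again, for ever. The counter cannot leave $0$. The non-adjacent twins $b_i,b_i'$ cure exactly this: sparing $b_i'$ does not by itself contaminate $b_i$.

**The case $m=3$ by hand.** Start with $X=Q$ and play as follows.

1. Spare $b_1',a_2,a_3$. Then $W=\{b_1',a_2,a_3\}$. The vertex $b_1$ is adjacent to none of these. On the other hand $b_1'$ is adjacent to $a_1$ and to $b_2,b_2',b_3,b_3'$. The next state is $Q\setminus\{b_1\}$.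
2. Spare $b_1,b_2',a_3$. As $b_1$ is clean, $W=\{b_2',a_3\}$. Here $b_2'$ is adjacent to $a_1,a_2,b_1,b_1',b_3,b_3'$, and $b_2$ is adjacent to neither $b_2'$ nor $a_3$. The next state is $Q\setminus\{b_2\}$.
3. Spare $b_1',b_2,a_3$. As $b_2$ is clean, $W=\{b_1',a_3\}$. The vertices $b_1$ and $a_2$ have no neighbor in $W$ and are not in it; the rest of $Q$ is in $N[W]$. The next state is $Q\setminus\{b_1,a_2\}$.
4. Spare $b_1,a_2,a_3$. Then $W=\{a_3\}$ and the cops win.

The vertex $b_1$ is clean after round 1, a candidate again after round 2, and clean again after round 3. The clean sets encode $1,2,3$: a clean $b_1$ counts $1$, and a clean $b_2$ or a clean $a_2$ counts $2$.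

**How bits are stored and carried.** A clean $a_i$ represents bit $2^{i-1}$. It stays clean if the cops spare $a_i$ (which is not a candidate) and no $b$-vertex of index at least $i$ is in $W$. To clean $a_i$ in the first place, the cops must keep it out of $W$, so while $a_i$ is a candidate they must spare $b_i$ or $b_i'$. If that vertex is a candidate, it contaminates $a_1,\dots,a_i$. The way around is to first clean a twin. Spare $b_i'$; then $b_i$ becomes clean, but only if no $a_j$ with $j\le i$ is in $W$, so all lower bits must already be set. In the process the lower bits are lost, since $b_i'\sim a_j$ for $j\le i$. This is a carry. In the following round, sparing the clean $b_i$ puts no vertex of triple $i$ into $W$. Skipping ahead does not work: for $m=3$ and $X=Q$, sparing $a_1,b_2',a_3$ gives $W=\{a_1,b_2',a_3\}$, and $b_2\sim a_1$; one checks that $N[W]\supseteq Q$.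

Two things remain. We must build a graph in which the cops are really forced into the sparing game, and we must prove that no play of the cops beats counting.

## 4. The graph $G_{m,r}$

Put $N=2m\ge6$. Indices $c\in\mathbb Z_N=\{1,\dots,N\}$, taken cyclically, are called *columns*; columns $2i-1$ and $2i$ serve the triple $\{a_i,b_i,b_i'\}$.

**Definition (vertices).** The vertex set is $Q\cup D\cup R\cup T$, where $Q$ is as above and:

* $D=\{d_c,e_c:c\in\mathbb Z_N\}$ is the set of *detectors*; $d_c,e_c$ are the detectors of column $c$. Each detector *watches* one vertex of $Q$: $d_{2i-1}$ watches $b_i$, $e_{2i-1}$ watches $a_i$, $d_{2i}$ watches $b_i'$, $e_{2i}$ watches $a_i$.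
* $R=\{p_c,p_c':c\in\mathbb Z_N\}$, $T=\{t_j,t_j':j\in[r]\}$, and $P=R\cup T$. The sets $\{p_c,p_c'\}$ and $\{t_j,t_j'\}$ are called *pairs*. There are $k:=2m+r$ pairs.

The number of vertices is $3m+4m+4m+2r=11m+2r$.

**Definition (edges).**

* (E1) Two vertices of $P$ are adjacent iff they lie in different pairs.
* (E2) Every vertex of $P$ is adjacent to every vertex of $Q$.
* (E3) Inside $Q$ the edges are those of Section 3.
* (E4) A detector is adjacent to the vertex it watches and to no other vertex of $Q$.
* (E5) A detector of column $c$ is adjacent to all of $R$ except $p_c',p_{c-1},p_{c-1}'$. Equivalently, $p_x$ is non-adjacent exactly to the detectors of column $x+1$, and $p_x'$ exactly to those of columns $x$ and $x+1$.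
* (E6) Choose distinct sets $J(\delta)\subseteq[r]$ with $|J(\delta)|\ge2$, one for each $\delta\in D$. Then $\delta\sim t_j$ and $\delta\sim t_j'$ if $j\notin J(\delta)$, and $\delta$ is adjacent to neither if $j\in J(\delta)$.
* (E7) $D$ is independent.

The choice in (E6) is possible because $[r]$ has $2^r-r-1\ge4m=|D|$ subsets of size at least 2.

*Example.* Let $m=3$. We need $2^r-r-1\ge12$; $r=4$ gives $11$ and $r=5$ gives $26$, so $r=5$ works. Then $|V|=43$ and $k=11$. The detector $d_1$ watches $b_1$, so $b_1$ is its only neighbor in $Q$; in $R$ it misses exactly $p_1',p_6,p_6'$.

The pairs are threats: if a probe fails to tell the two members of a pair apart, the robber answers from that pair and spreads over all of $P\cup Q$. Since there are $k$ pairs, each of the $k$ cops is tied to one. Column pairs are built so that a cop may answer the threat of $\{p_c,p_c'\}$ by standing on $d_c$ or $e_c$ as well, and watch one vertex of $Q$ from there. The pairs in $T$ serve to identify the detectors.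

**Lemma 2.** $G_{m,r}$ is connected of diameter $2$, so all distances are $0,1,2$.

*Proof.* We find a common neighbor for each non-adjacent couple of vertices. Two vertices of the same pair have every vertex of $Q$ as a common neighbor; two vertices of $Q$ have every vertex of $P$. By (E2) there are no non-adjacent couples between $P$ and $Q$, and by (E1) no others inside $P$. Now let $\delta$ be a detector of column $c$. It is adjacent to $p_c$ by (E5), and $p_c$ is adjacent to all of $Q$ and to all of $P\setminus\{p_c,p_c'\}$. For $p_c'$ take $p_x$ with $x\ne c,c-1$: it is adjacent to $\delta$ and to $p'_c$. Two detectors, of columns $c$ and $y$ (possibly equal), have the common neighbor $p_x$ for any $x\notin\{c,c-1,y,y-1\}$, which exists as $N\ge6$. Since $a_1\not\sim a_2$, the diameter is exactly 2. $\square$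

## 5. Which probes the pairs allow

**The role of this section** is to show that $k$ cops must essentially play the sparing game, and that fewer cops lose.

**Lemma 3.** For a pair $\pi=\{p,p'\}$, the vertices $w$ with $d(w,p)\ne d(w,p')$ are exactly those of $Y_\pi$, where
$$Y_\pi=\{t_j,t_j'\}\ \text{ if }\pi=\{t_j,t_j'\},\qquad Y_\pi=\{p_c,p_c',d_c,e_c\}\ \text{ if }\pi=\{p_c,p_c'\}.$$
The $k$ sets $Y_\pi$ are pairwise disjoint. Moreover $N[\pi]\supseteq P\cup Q$.

*Proof.* Vertices of $Q$ and of $P\setminus\pi$ are adjacent to both members of $\pi$. The members of $\pi$ themselves see distances $0$ and $2$. It remains to treat detectors. If $\pi=\{t_j,t_j'\}$, a detector is adjacent to both or to neither by (E6). If $\pi=\{p_c,p_c'\}$, consider a detector of column $y$ and use the equivalent form of (E5). For $y=c$ it is adjacent to $p_c$ and not to $p_c'$. For $y=c+1$ it is adjacent to neither, so both distances are 2. For all other $y$ it is adjacent to both. Disjointness is clear from the definition. Finally, $p$ is adjacent to all of $Q$ and all of $P\setminus\pi$, and $\pi\subseteq N[\pi]$. $\square$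

**Lemma 4.** Fewer than $k$ cops cannot win on $G_{m,r}$, so $\zeta(G_{m,r})\ge k$.

*Proof.* We show that the robber can always return to $P\cup Q$. Since the $k$ sets $Y_\pi$ are disjoint, a probe by fewer than $k$ cops misses some $Y_\pi$. Inductively suppose $S_t\supseteq P\cup Q$; this holds for $S_1=V$. By Lemma 3 no cop tells the two members of $\pi$ apart, so $\pi$ lies in one answer class $B_t$, and $|B_t|\ge2$. Then $S_{t+1}=N[B_t]\supseteq N[\pi]\supseteq P\cup Q$. This goes on for ever, and Lemma 1 gives a trajectory that is never located. $\square$

**Definition (legal probe).** A probe by $k$ cops is *legal* if it meets every $Y_\pi$.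

In a legal probe **exactly one cop is in each $Y_\pi$ and there are no other cops**, because the $k$ sets are disjoint. (Nothing here forbids several cops from sharing a vertex, so the lower bounds hold also if sharing is permitted; the cop strategy of Section 7 uses distinct vertices.) For a legal probe, let $A\subseteq Q$ be the set of vertices watched by the probed detectors. For example, if the cops probe $d_1$, $e_2$, the vertices $p_c$ for $c\ge3$, and all $t_j$, the probe is legal and $A=\{b_1,a_1\}$.

**Lemma 5.** For a legal probe, all vertices of $Q\setminus A$ have the same distance vector, and $\{a_i,b_i,b_i'\}\not\subseteq A$ for every $i$.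

*Proof.* All probed vertices lie in $P\cup D$. A vertex of $Q\setminus A$ has distance 1 to every probed vertex of $P$ by (E2), and distance 2 to every probed detector by (E4) and Lemma 2. For the second statement, only detectors of columns $2i-1$ and $2i$ watch vertices of the triple. At most one detector per column is probed, and each watches one vertex, so at most two vertices of the triple are in $A$. $\square$

The next lemma is for the cops: it says that with detectors in every column, only unwatched vertices of $Q$ are confused.

**Lemma 6.** Suppose the probe consists of one vertex of each pair of $T$ and one detector of each column. Then every vertex of $V\setminus(Q\setminus A)$ has a distance vector different from that of every other vertex of $G$.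

*Proof.* The probe has $r+2m=k$ vertices and is legal, so $A$ is defined. A probed vertex is the only one with a $0$ in its own coordinate. Now consider unprobed vertices, and split the vector into the $T$-part (one coordinate for each $j\in[r]$) and the column part (one coordinate for each column).

The $T$-part separates kinds. The unprobed member of the $T$-pair $j$ has value 2 exactly at $j$ and 1 elsewhere, by (E1). An unprobed detector $\delta$ has value 2 exactly on $J(\delta)$, by (E6). The sets $J(\delta)$ are distinct and of size at least 2, so these vertices are distinguished from one another and from the $T$-vertices. Vertices of $R\cup Q$ have $T$-part all 1. So each unprobed vertex of $T\cup D$ is identified.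

Among vertices of $R\cup Q$ look at the set of columns in which the value is 1. By (E5) it is $\mathbb Z_N\setminus\{x+1\}$ for $p_x$ and $\mathbb Z_N\setminus\{x,x+1\}$ for $p_x'$. As $N\ge6$, these sets are pairwise distinct, of size at least $N-2\ge4$. For $q\in Q$ it is the set of columns whose probed detector watches $q$, of size at most 2 because only two columns serve the triple of $q$. So $R$ is separated from $Q$ and within itself. For different $q$ these sets are disjoint, since each column has one probed detector, which watches one vertex; and the set is empty iff $q\notin A$. So each $q\in A$ is identified too. $\square$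

## 6. The counter advances by at most one per probe

**The aim of this section** is to show that $k$ cops need at least $2^{m-1}$ rounds. We assign a value to certain subsets of $Q$ and show that whatever the cops do, the robber can keep the value from rising by more than one.

For $I\subseteq[m]$ let $\mathrm{val}(I)=\sum_{i\in I}2^{i-1}$, and let $p(I)$ be the largest $p\ge0$ with $[p]\subseteq I$. For instance $\mathrm{val}(\{1,2,4\})=11$ and $p(\{1,2,4\})=2$, while $p(\{2\})=0$.

**Definition (special sets).** The following sets $X\subseteq Q$ are special and have the given values.

* Type A: for $I\subseteq[m]$, $X_A(I)=Q\setminus\big(\{a_i:i\in I\}\cup\{b_i,b_i':i\le p(I)\}\big)$, with value $\mathrm{val}(I)$. In particular $X_A(\emptyset)=Q$ has value $0$.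
* Type B: for $\kappa\in[m]$, $\beta\in\{b_\kappa,b_\kappa'\}$ and $I\subseteq\{\kappa+1,\dots,m\}$, $X_B(I,\beta)=Q\setminus(\{a_i:i\in I\}\cup\{\beta\})$, with value $\mathrm{val}(I)+2^{\kappa-1}$.

For $m=3$, the states of Section 3 were $X_A(\emptyset)$, $X_B(\emptyset,b_1)$, $X_B(\emptyset,b_2)$, $X_B(\{2\},b_1)$, with values $0,1,2,3$. A type A example is $X_A(\{1,2\})=\{a_3,b_3,b_3'\}$, of value $3$. The twins $b_i,b_i'$ with $i\le p(I)$ are absent because they lose all their contaminating neighbors when $a_1,\dots,a_{p(I)}$ are clean and no $b$-vertex is in $W$.

**Lemma 7.** Let $S_t\supseteq P\cup X$ with $X$ special of value $v<2^{m-1}-1$. For every probe by $k$ cops there is an answer class $B_t$ with $|B_t|\ge2$ such that $N[B_t]\supseteq P\cup X'$ for some special $X'$ of value at most $v+1$.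

*Proof.*

**Step 1: illegal probes reset the counter.** If the probe is not legal, it misses some $Y_\pi$. By Lemma 3 the pair $\pi\subseteq P\subseteq S_t$ lies in one class $B_t$, and $N[B_t]\supseteq N[\pi]\supseteq P\cup Q$. Take $X'=X_A(\emptyset)$, of value $0$.

**Step 2: choice of the class for a legal probe.** By Lemma 5 choose $u_i\in\{a_i,b_i,b_i'\}\setminus A$ for each $i$, and put $W=X\cap\{u_1,\dots,u_m\}$. By Lemma 5 all of $W$ has the same distance vector. Once we know $W\ne\emptyset$, let $B_t$ be the answer class in $S_t$ that contains $W$.

**Step 3: $|W|\ge2$.** This uses the bound on $v$. Let $I^*=I$ for type A and $I^*=I\cup\{\kappa\}$ for type B. In both cases $v=\mathrm{val}(I^*)$. If $i\notin I^*$, then $a_i,b_i,b_i'\in X$; in type A this is because $i\notin I$ implies $i>p(I)$. So $u_i\in W$ for every $i\notin I^*$. If $|W|\le1$, then $|I^*|\ge m-1$, and so $v=\mathrm{val}(I^*)\ge1+2+\dots+2^{m-2}=2^{m-1}-1$, a contradiction. Hence $|B_t|\ge|W|\ge2$. Since $W\subseteq Q$ is nonempty, (E2) gives $P\subseteq N[W]\subseteq N[B_t]$. It remains to find $N[W]\cap Q$ and to show that it is special of value at most $v+1$; it then serves as $X'$.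

**Step 4: bookkeeping.** We sort the indices at which a $b$-vertex was chosen by whether that vertex is a candidate. Let
$$K=\{i:u_i\ne a_i,\ u_i\in X\},\qquad L=\{i:u_i\ne a_i,\ u_i\notin X\}.$$
For $i\notin K\cup L$ we have $u_i=a_i$, which lies in $W$ iff $i\notin I$. Therefore
$$a_j\in W\iff j\notin I\cup L\cup K.\tag{2}$$
In type A, a missing $b$-vertex has index at most $p(I)$, so $L\subseteq[p(I)]\subseteq I$. In type B, $L\subseteq\{\kappa\}$. In both cases $I\cup L\subseteq I^*$, so
$$\mathrm{val}(I\cup L)\le v.\tag{3}$$
Let $\mu=\max K$, with $\mu=0$ if $K=\emptyset$, and let
$$I'=(I\cup L)\cap\{\mu+1,\dots,m\}.$$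

**Step 5: which vertices of $Q$ become or stay clean.** We read this off from (E3). The $b$-vertices in $W$ are exactly the $u_i$ with $i\in K$.

(i) The neighbors of $a_l$ in $Q$ are the $b$-vertices of index at least $l$. So $a_l\notin N[W]$ iff $a_l\notin W$ and no $i\in K$ has $i\ge l$, that is, iff $a_l\notin W$ and $l>\mu$. For $l>\mu$ we have $l\notin K$, and by (2) $a_l\notin W$ means $l\in I\cup L$. Thus $a_l\notin N[W]$ iff $l\in I'$.

(ii) Let $b\in\{b_l,b_l'\}$. Its neighbors in $Q$ are the $b$-vertices of index different from $l$ and the $a_j$ with $j\le l$. So, using (2), $b\notin N[W]$ iff $b\notin W$, $K\subseteq\{l\}$ and $[l]\subseteq I\cup L\cup K$.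

**Step 6: the three cases.**

*Case $K=\emptyset$.* Then $I'=I\cup L$, no $b$-vertex is in $W$, and by (ii) $b_l,b_l'$ are outside $N[W]$ iff $[l]\subseteq I\cup L$, that is, iff $l\le p(I\cup L)$. So $N[W]\cap Q=X_A(I\cup L)$, of value at most $v$ by (3).

*Case $|K|\ge2$.* By (ii) no $b$-vertex is outside $N[W]$. Since $\mu\ge1$, we have $1\notin I'$, so $p(I')=0$. Hence $N[W]\cap Q=X_A(I')$, of value at most $\mathrm{val}(I\cup L)\le v$.

*Case $K=\{\mu\}$.* By (ii) a $b$-vertex outside $N[W]$ has index $\mu$ and is not $u_\mu\in W$, so it is the twin $\beta$ of $u_\mu$, the other element of $\{b_\mu,b_\mu'\}$. The twin is outside iff $[\mu]\subseteq I\cup L\cup\{\mu\}$, that is, iff $[\mu-1]\subseteq I\cup L$. If this fails, then $N[W]\cap Q=X_A(I')$ again, since $1\notin I'$ and $p(I')=0$; its value is at most $v$. If it holds, then $N[W]\cap Q=X_B(I',\beta)$ with $\kappa=\mu$ in the definition, which is allowed as $I'\subseteq\{\mu+1,\dots,m\}$. Its value is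
$$\mathrm{val}(I')+2^{\mu-1}=\mathrm{val}(I')+\mathrm{val}([\mu-1])+1\le\mathrm{val}(I\cup L)+1\le v+1,$$
where we used $2^{\mu-1}=1+(1+2+\dots+2^{\mu-2})$ and the fact that $I'$ and $[\mu-1]$ are disjoint subsets of $I\cup L$. $\square$

The last case is the carry: to gain $2^{\mu-1}$, all lower bits must have been set, and they are given up.

**Proposition 2.** On $G_{m,r}$, no strategy of $k$ cops guarantees to locate the robber in fewer than $2^{m-1}$ rounds.

*Proof.* We iterate Lemma 7. Start with $S_1=V\supseteq P\cup X_A(\emptyset)$, of value $0$. If before round $t$ we have $S_t\supseteq P\cup X$ with $X$ special of value at most $t-1$, and $t-1<2^{m-1}-1$, then Lemma 7 gives a class with $|B_t|\ge2$ and $S_{t+1}=N[B_t]\supseteq P\cup X'$ with $X'$ special of value at most $t$. So classes of size at least 2 can be chosen for all $t\le2^{m-1}-1$. By Lemma 1, some trajectory is not located in the first $2^{m-1}-1$ rounds. $\square$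

## 7. The cops count to $2^{m-1}-1$

**The aim of this section** is a strategy of $k$ cops that locates the robber within $M:=2^{m-1}$ rounds. It is the play of Section 3 for general $m$.

**Step 1: realizing the sparing game.** In every round the cops probe one vertex of each pair of $T$, say $t_j$ for each $j\in[r]$, and one detector of each column. They choose for each $i$ one spared vertex $u_i\in\{a_i,b_i,b_i'\}$ and watch the other two:

* for $u_i=a_i$ they probe $d_{2i-1},d_{2i}$, which watch $b_i,b_i'$;
* for $u_i=b_i$ they probe $e_{2i-1},d_{2i}$, which watch $a_i,b_i'$;
* for $u_i=b_i'$ they probe $d_{2i-1},e_{2i}$, which watch $b_i,a_i$.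

Then $Q\setminus A=\{u_1,\dots,u_m\}$; write $U_t$ for this set in round $t$. By Lemma 6 every vertex outside $U_t$ is identified by its answer, and by Lemma 5 the vertices of $U_t$ share one answer. So if the robber is not located in round $t$, the answer class is $W_t=S_t\cap U_t\subseteq Q$, and $S_{t+1}=N[W_t]$.

**Step 2: the instructions.** For $t\ge1$ let $\mathrm{supp}(t)$ be the set of $i$ such that $2^{i-1}$ occurs in the binary expansion of $t$, and let $\kappa_t=\min\mathrm{supp}(t)$. For example $\mathrm{supp}(6)=\{2,3\}$ and $\kappa_6=2$.

* Round $1$: $u_1=b_1'$, and $u_i=a_i$ for $i\ge2$.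
* Round $t+1$, for $1\le t\le M-2$: let $\lambda=\kappa_t$ and $\kappa=\kappa_{t+1}$. Put $u_\kappa=b_\kappa'$, $u_\lambda=b_\lambda$, and $u_i=a_i$ for all other $i$.
* Round $M$: $u_1=b_1$, and $u_i=a_i$ for $i\ge2$.

The middle rule makes sense: exactly one of $t,t+1$ is odd, so exactly one of $\lambda,\kappa$ equals 1, and $\kappa\ne\lambda$. Also $t+1\le M-1=2^{m-1}-1$, so both indices are at most $m-1$.

**Step 3: what is clean after $t$ rounds.** The number $t$ is stored by one clean twin for the lowest bit and clean $a_i$ for the higher bits.

**Lemma 8.** Let $1\le t\le M-1$. If the robber is not located in rounds $1,\dots,t$, then $S_{t+1}=N[W_t]$ contains neither $b_{\kappa_t}$ nor any $a_i$ with $i\in\mathrm{supp}(t)\setminus\{\kappa_t\}$.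

*Proof.* Induction on $t$. For $t=1$ we have $\mathrm{supp}(1)=\{1\}$, so only $b_1\notin N[W_1]$ is claimed. Here $W_1\subseteq\{b_1'\}\cup\{a_i:i\ge2\}$, and $b_1$ is not in this set and is non-adjacent to all of it.

Let the lemma hold for some $t\le M-2$ and consider round $t+1$. The spared vertices are $b_\kappa'$, $b_\lambda$ and $a_i$ for $i\ne\kappa,\lambda$. By induction $b_\lambda\notin S_{t+1}$, and $a_i\notin S_{t+1}$ for $i\in\mathrm{supp}(t)\setminus\{\lambda\}$. As $\lambda\in\mathrm{supp}(t)$,
$$W_{t+1}\subseteq\{b_\kappa'\}\cup\{a_i:i\notin\mathrm{supp}(t)\cup\{\kappa\}\}.\tag{4}$$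
Adding 1 in binary turns the lowest zero digit into a one and all ones below it into zeros. So $\kappa$ is the least index not in $\mathrm{supp}(t)$, and
$$[\kappa-1]\subseteq\mathrm{supp}(t),\qquad\mathrm{supp}(t+1)=\{\kappa\}\cup\{i\in\mathrm{supp}(t):i>\kappa\}.\tag{5}$$
First let $i\in\mathrm{supp}(t+1)$ with $i\ne\kappa$. By (5), $i>\kappa$ and $i\in\mathrm{supp}(t)$, so $a_i\notin W_{t+1}$ by (4). Moreover $a_i\not\sim b_\kappa'$ because $i>\kappa$, and $a_i$ is non-adjacent to all $a_j$. So $a_i\notin N[W_{t+1}]$.

Next consider $b_\kappa$. It is not in $W_{t+1}$ by (4), and $b_\kappa\not\sim b_\kappa'$. It is adjacent to $a_i$ only for $i\le\kappa$, and no such $a_i$ is in $W_{t+1}$: for $i=\kappa$ directly by (4), and for $i<\kappa$ because $[\kappa-1]\subseteq\mathrm{supp}(t)$. So $b_\kappa\notin N[W_{t+1}]$. $\square$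

**Step 4: the last round.** Apply Lemma 8 with $t=M-1=2^{m-1}-1$, for which $\mathrm{supp}(t)=[m-1]$ and $\kappa_t=1$. If the robber is not yet located, then $b_1,a_2,\dots,a_{m-1}\notin S_M$. So
$$W_M=S_M\cap\{b_1,a_2,\dots,a_m\}\subseteq\{a_m\}.$$
All answer classes of round $M$ are singletons, and the robber is located.

**Proof of Theorem 1.** The strategy shows $\zeta(G)\le k$ and that $k$ cops need at most $2^{m-1}$ rounds. With Lemma 4, $\zeta(G)=k=2m+r$. With Proposition 2, $\mathrm{lcapt}(G)=2^{m-1}$. The order was computed in Section 4, and the diameter is given by Lemma 2. $\blacksquare$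

By the Observation of Section 1, when $2^{m-1}>|V(G_{m,r})|-1$ no strategy of $\zeta(G_{m,r})$ cops on $G_{m,r}$ makes the candidate set shrink in every round until the robber is located.

## 8. A suitable graph for every $n\ge100$

It remains to prove the lower bound of Theorem 2. **The aim** is to choose $m$ and $r$ with $11m+2r=n$ exactly, keeping $r$ about $\log_2n$.

Let $g(n)=n-2\lceil\log_2n\rceil$. We first check that $g(n)\ge86$ for $n\ge100$. For $100\le n\le128$ we have $\lceil\log_2n\rceil=7$, so $g(n)\ge100-14=86$. For $2^{j-1}<n\le2^j$ with $j\ge8$ we have $g(n)\ge2^{j-1}+1-2j\ge129-16=113$, since $2^{j-1}-2j$ increases with $j$ in this range.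

Let $m$ be the largest integer with $m\equiv n\pmod2$ and $11m\le g(n)$. By maximality $11(m+2)>g(n)$, so
$$m>\frac{g(n)}{11}-2\ge\frac{86}{11}-2>5,\tag{6}$$
and in particular $m\ge3$. Put $r=(n-11m)/2$. This is an integer, because $11m\equiv m\equiv n\pmod2$. From $11m\le g(n)$ we get $r\ge\lceil\log_2n\rceil$, so
$$2^r\ge n=11m+2r\ge4m+r+1 .$$
Hence $2^r-r-1\ge4m$, the graph $G_{m,r}$ exists, and it has $n$ vertices. By Theorem 1 and (6),
$$f(n)\ge\mathrm{lcapt}(G_{m,r})=2^{m-1}\ge2^{\frac{n-2\lceil\log_2n\rceil}{11}-3}.$$
Together with Proposition 1 this proves Theorem 2. $\blacksquare$
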